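# Sup-Convolution, Upper Convex Hulls, and Couplings of Hypersimplices

## 1. Upper hulls, sup-convolutions, Eulerian numbers, hypersimplices

Throughout, $k,n\ge 1$ are integers, $C\subset\mathbb R^k$ is a compact convex set, and $|\cdot|$ is Lebesgue measure. "Measurable" means Lebesgue measurable.

**Definition (upper convex hull).** For a bounded function $h:C\to\mathbb R$, $\operatorname{co}(h)$ is the infimum of all concave functions on $C$ that are at least $h$.

We use it through the formula
$$\operatorname{co}(h)(x)=\sup\Big\{\sum_i\lambda_i h(x_i)\Big\}\quad\text{over finite convex combinations } \sum_i\lambda_i x_i=x,\ x_i\in C. \tag{1}$$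
To see (1), call the right side $H(x)$. It is at least $h(x)$ and lies between $\inf h$ and $\sup h$. It is concave: concatenate near-optimal combinations for two points. If $\varphi\ge h$ is concave, then $\varphi(x)\ge\sum\lambda_i\varphi(x_i)\ge\sum\lambda_ih(x_i)$, so $\varphi\ge H$. Thus $H$ is the smallest concave function above $h$. A finite concave function is continuous on the interior of its domain, so $\operatorname{co}(h)$ is continuous on $\operatorname{int}C$.

*Example.* Let $C=[0,1]$, $f(0)=f(1)=0$ and $f=-1$ on $(0,1)$. By (1), using only the two endpoints, $\operatorname{co}(f)=0$. So changing $f$ on a null set can change $\operatorname{co}(f)$ everywhere.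

**Definition (sup-convolution).** For bounded measurable $f_1,\dots,f_n:C\to\mathbb R$,
$$(f_1*\dots*f_n)(z)=\sup\Big\{\frac{f_1(x_1)+\dots+f_n(x_n)}n:\ x_i\in C,\ \frac{x_1+\dots+x_n}n=z\Big\},$$
and $f^{*n}=f*\dots*f$ with $n$ copies.

*Example.* Take the $f$ of the previous example and $n=2$. At $z=0,\frac12,1$ we can average two endpoints, so $f^{*2}(z)=0$. For any other $z$ at most one of $x_1,x_2$ is an endpoint, and one can be: $x_1=0$, $x_2=2z$ if $z<\frac12$, and $x_1=1$, $x_2=2z-1$ if $z>\frac12$. So $f^{*2}=-\frac12$ almost everywhere.

Taking all $x_i=z$ gives $f_1*\dots*f_n\ge\bar f:=\frac1n\sum_i f_i$. Concavity of $\operatorname{co}(f)$ gives $f^{*n}\le\operatorname{co}(f)$. So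
$$f\le f^{*n}\le\operatorname{co}(f).$$

**Measurability.** If the $f_i$ are Borel, then $\{f_1*\dots*f_n>t\}$ is the image of the Borel set $\{(x_i)\in C^n:\sum f_i(x_i)>nt\}$ under the continuous map $(x_i)\mapsto\frac1n\sum x_i$. Such a set is analytic, hence Lebesgue measurable. For merely Lebesgue measurable $f_i$ the sup-convolution may fail to be measurable, and then we use the lower integral.

**Definition (lower integral).** For bounded $u:C\to\mathbb R$, the lower integral is the supremum of $\int_C w$ over bounded measurable $w\le u$. For measurable $u$ it is $\int_C u$.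

*Example.* Let $E\subset[0,1]$ be a Vitali set. If $w\le 1_E$ is measurable, then $\{w>0\}\subset E$ is measurable, and it is null because its translates by rationals in $[0,1]$ are disjoint and lie in $[0,2]$. So $\int w\le0$, and the lower integral of $1_E$ is $0$.

From now on $\int_C f_1*\dots*f_n$ means the lower integral when needed. For lower bounds this is the stronger reading.

**Definition (Eulerian numbers).** $A(k,\ell)$ is the number of permutations in $S_k$ with exactly $\ell$ descents.

*Example.* In $S_3$: $123$ has no descent, $321$ has two, and the other four have one. So $A(3,0),A(3,1),A(3,2)=1,4,1$.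

**Definition (hypersimplex with real parameter).** For $K\ge1$ and real $0\le a\le K$,
$$P_{K,a}=\{x\in[0,1]^K:\ x_1+\dots+x_K=a\},$$
with its uniform probability measure $u_a$, a Dirac mass if $P_{K,a}$ is a point. We write $\Sigma=P_{k+1,1}$ for the standard $k$-simplex and $\Delta_m=P_{k+1,m}$ for $1\le m\le k$.

*Example.* $P_{3,1}$ is a triangle, $P_{3,2}=\mathbf 1-P_{3,1}$ is the opposite triangle, and $P_{3,3/2}$ is a hexagon whose vertices are the permutations of $(0,\frac12,1)$. $P_{4,2}$ is an octahedron; its six vertices are the permutations of $(1,1,0,0)$.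

## 2. The gap between $f^{*n}$ and $\operatorname{co}(f)$

Since $f\le f^{*n}\le\operatorname{co}(f)$, one can ask which fraction of the area between $f$ and its hull is certainly filled by $f^{*n}$. The problem, whose source is Peter van Hintum, Hunter Spink, Marius Tiba, "Sharp L1 Inequalities for Sup-Convolution", arXiv:2008.04606 (2020), is to prove or disprove the following conjecture for all $k,n\ge1$. If $f:C\to\mathbb R$ is bounded measurable, then
$$\int_C f^{*n}-f\ \ge\ c_{k,n}\int_C\operatorname{co}(f)-f, \tag{2}$$
where
$$c_{k,n}=\frac1{n^k}\sum_{m=1}^k\frac{n-m}n\binom{n+k-m}kA(k,m-1)=\frac{k+1}{n^{k+1}}\big(1^k+\dots+(n-1)^k\big). \tag{3}$$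
It is known for $k\le3$, with $c_{1,n}=\frac{n-1}n$, $c_{2,n}=\frac{(2n-1)(n-1)}{2n^2}$, $c_{3,n}=\frac{(n-1)^2}{n^2}$, in agreement with (3). The conjecture is true for all $k,n$, in the following form.

**Theorem 1.** Let $f_1,\dots,f_n:C\to\mathbb R$ be bounded measurable and $\bar f=\frac1n\sum f_i$. Then
$$\int_C f_1*\dots*f_n-\bar f\ \ge\ c_{k,n}\int_C\operatorname{co}(\min_i f_i)-\bar f.$$
For $f_1=\dots=f_n=f$ this is (2).

**Theorem 2 (sharpness).** If $C$ is a simplex, some $f$ with $\int_C\operatorname{co}(f)-f>0$ attains equality in (2). For every compact convex $C\subset\mathbb R^k$ with nonempty interior, (2) fails for some $f$ if $c_{k,n}$ is replaced by a larger constant.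

If $C$ has empty interior, all integrals vanish. So we assume $\operatorname{int}C\ne\emptyset$ from now on.

## 3. Segments and triangles by hand

We look at one simplex $S=C$ and one function $f$, and we assume that an affine $L$ satisfies $f\ge L$ at the vertices. Subtracting $L$ from $f$ subtracts $L$ from $f^{*n}$, because $L$ is affine. So let $L=0$: then $f\ge0$ at the vertices, and we want
$$\int_S f^{*n}\ \ge\ (1-c_{k,n})\int_S f .$$

**The segment, $k=1$, any $n$.** Let $S=[0,1]$. For $z\in[\frac\alpha n,\frac{\alpha+1}n]$ with $0\le\alpha\le n-1$, write $z$ as the average of $\alpha$ copies of $1$, $n-1-\alpha$ copies of $0$, and the single point $nz-\alpha\in[0,1]$. Hence $f^{*n}(z)\ge\frac1n f(nz-\alpha)$. Integrating over the $n$ cells, we get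
$$\int_0^1 f^{*n}\ \ge\ n\cdot\frac1n\cdot\frac1n\int_0^1 f=\frac1n\int_0^1f,$$
which is the claim with $c_{1,n}=\frac{n-1}n$. The example of Section 1 attains equality for $n=2$: there $\int f^{*2}=-\frac12=\frac12\int f$.

**The triangle, $k=2$, $n=2$.** Let $v_0,v_1,v_2$ be the vertices of $S$. Cut $S$ by its medial triangle into four triangles of area $|S|/4$. In the corner cell at $v_l$, each $z$ is $\frac12(v_l+x)$ with $x\in S$, so $f^{*2}(z)\ge\frac12f(x)$. The three corner cells contribute at least $3\cdot\frac14\cdot\frac12\int_Sf=\frac38\int_Sf$. Since $c_{2,2}=\frac38$, we need $\frac58\int_S f$ in total, so the middle cell $T$ must contribute $\frac14\int_Sf$. In other words, the mean of $f^{*2}$ over $T$ must be at least the mean of $f$ over $S$.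

The obvious choice $x_1=x_2=z$ on $T$ does not give this. It only yields $\int_Tf$. If $f=-1$ on $T$, except at those vertices of $S$ in $T$ (there are none), and $f=0$ elsewhere, the total lower bound becomes $\frac38\int_S f+\int_T f=-\frac{3}{32}|S|-\frac{8}{32}|S|=-\frac{11}{32}|S|$, while the target is $\frac58\int_Sf=-\frac5{32}|S|$. We need $x_1,x_2$ to be *each uniform on $S$* when their midpoint $z$ is uniform on $T$.

For $k=2$ a symmetry does it. In barycentric coordinates $T=\frac12P_{3,2}$. Given $y\in P_{3,2}$ put $w=\mathbf 1-y\in\Sigma$, and let $Aw=(w_3,w_1,w_2)$ be the cyclic shift. As $w+Aw+A^2w=(1,1,1)$, we get $y=Aw+A^2w$. If $y$ is uniform on $P_{3,2}$, then $w$, hence $Aw$ and $A^2w$, are uniform on $\Sigma$. This proves the case $k=n=2$.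

## 4. The constant as a mean number of free points

The two computations have the same shape: cut the simplex into cells; on each cell use some vertices together with $m$ "free" points, each uniform on the simplex. Now we do the bookkeeping for all $k$ and $n$.

Let $\Lambda$ be uniform on $\Sigma$, $\alpha_i=\lfloor n\Lambda_i\rfloor$ for $0\le i\le k$, and
$$m=n-\sum_i\alpha_i=\sum_i\{n\Lambda_i\},$$
where $\{t\}=t-\lfloor t\rfloor$. The integer $m$ is $0$ only if all $n\Lambda_i$ are integers, and it is less than $k+1$. So almost surely $m\in\{1,\dots,k\}$. For $\alpha\in\mathbb Z_{\ge0}^{k+1}$ with $\sum\alpha_i=n-m$ and $1\le m\le k$, we have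
$$\{\lambda\in\Sigma:\lfloor n\lambda_i\rfloor=\alpha_i\ \forall i\}=\tfrac1n(\alpha+\Delta_m)\quad\text{up to a null set,}$$
because the two sets differ only in points where some $n\lambda_i-\alpha_i$ equals $1$. So these cells tile $\Sigma$ up to null sets.

**Lemma 3.** The set $\{u\in[0,1]^k: m-1\le\sum u_i\le m\}$ has volume $A(k,m-1)/k!$.

This is due to Laplace; see Stanley 1977. Here is a proof.

*Proof.* Let $u$ be uniform on $[0,1)^k$ and $s_i=u_1+\dots+u_i$ mod $1$. The map $u\mapsto s$ is a bijection of $[0,1)^k$; it translates the $i$-th coordinate modulo $1$ by an amount that depends on the earlier ones. So by Fubini it preserves Lebesgue measure, and $s$ is uniform. Passing from $s_{i-1}$ to $s_i$ (with $2\le i\le k$), either $s_i=s_{i-1}+u_i\ge s_{i-1}$, or $s_i=s_{i-1}+u_i-1<s_{i-1}$. The second case occurs exactly $\lfloor\sum u_i\rfloor$ times, since $s_1=u_1$. Hence $\lfloor\sum u_i\rfloor$ is the number of descents of the sequence $s_1,\dots,s_k$. Its order pattern is a uniformly random permutation, so $P(m-1\le\sum u_i<m)=A(k,m-1)/k!$. $\square$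

**Proposition 4.** For $1\le\mu\le k$, $P(m=\mu)=\frac1{n^k}\binom{n-\mu+k}kA(k,\mu-1)$. Moreover the two expressions in (3) agree, and
$$c_{k,n}=1-\frac{E[m]}n. \tag{4}$$

*Proof.* Omit the last coordinate: $\Sigma$ projects to a simplex of volume $1/k!$, and $\Delta_\mu$ projects to the set of Lemma 3 with $m=\mu$. So each cell $\frac1n(\alpha+\Delta_\mu)$ has relative volume $n^{-k}A(k,\mu-1)$. The number of $\alpha$ is $\binom{n-\mu+k}k$; this is also right for $\mu>n$, when both are $0$. This gives the law of $m$, and then
$$1-\frac{E[m]}n=\sum_{\mu=1}^k\frac{n-\mu}nP(m=\mu)=\frac1{n^k}\sum_{\mu=1}^k\frac{n-\mu}n\binom{n+k-\mu}kA(k,\mu-1).$$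
On the other hand $n-m=\sum_i\lfloor n\Lambda_i\rfloor$. The set $\{\lambda\in\Sigma:\lambda_0\ge t\}$ is a copy of $\Sigma$ scaled by $1-t$, so $P(\Lambda_0\ge t)=(1-t)^k$. Hence
$$1-\frac{E[m]}n=\frac{k+1}nE\lfloor n\Lambda_0\rfloor=\frac{k+1}n\sum_{j=1}^{n-1}P\big(\Lambda_0\ge\tfrac jn\big)=\frac{k+1}n\sum_{j=1}^{n-1}\Big(1-\frac jn\Big)^k=\frac{k+1}{n^{k+1}}\sum_{j=1}^{n-1}j^k.\qquad\square$$

*Check.* For $k=n=2$: three cells with $m=1$, one with $m=2$, all of weight $\frac14$. So $E[m]=\frac54$ and $c_{2,2}=1-\frac58=\frac38$.

## 5. Cyclic shifts, and the octahedron where they stop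

To run the argument of Section 3 on the cell $\frac1n(\alpha+\Delta_m)$ we need random points $X_1,\dots,X_m$, *each uniform on $\Sigma$*, whose *sum is uniform on $\Delta_m$*. For $m=1$ take a uniform point. For $m=k$ cyclic shifts work: if $w$ is uniform on $\Sigma$ and $A$ is the cyclic shift of $k+1$ coordinates, then $w+Aw+\dots+A^kw=\mathbf 1$, so $Aw+\dots+A^kw=\mathbf 1-w$ is uniform on $\Delta_k$.

The first remaining case is $k=3$, $m=2$: two uniform points of the tetrahedron $P_{4,1}$ whose sum is uniform on the octahedron $P_{4,2}$. Try $X_2=BX_1$, where $B$ is a permutation matrix, possibly random but independent of $X_1$. If some $B$ used with positive probability fixes the coordinate $i$, then the $i$-th coordinate of $X_1+BX_1$ is twice that of $X_1$. It exceeds $1$ with positive probability, so the sum leaves $P_{4,2}$. Otherwise each $B$ is a $4$-cycle or a product of two $2$-cycles. Let $v$ be $+1,-1$ alternately on an even cycle of $B$ and $0$ elsewhere. Then $Bv=-v$, and since $B$ is orthogonal, $\langle v,(I+B)x\rangle=\langle v+B^{-1}v,x\rangle=0$. So $X_1+X_2$ lies in one of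 finitely many hyperplanes $\langle v,y\rangle=0$, each of which meets $P_{4,2}$ in a null set. The sum is not uniform. For the $4$-cycle, for instance, the sum satisfies $y_1+y_3=y_2+y_4=1$. Relabeling coordinates is too rigid; we need a coupling with more randomness.

Put $X_0=\mathbf 1-X_1-\dots-X_m$. Then $X_0$ should be uniform on $P_{k+1,k+1-m}$. So we look for a random *matrix* with rows $X_0,\dots,X_m$, all of whose columns sum to $1$, and each of whose rows is uniform on a hypersimplex. This exists in full generality.

**Theorem 5 (coupling).** Let $K\ge1$ and let $a_0,\dots,a_r\ge0$ be reals with $\sum_ja_j=K$. There are random vectors $X_0,\dots,X_r$ on one probability space with $X_j$ uniform on $P_{K,a_j}$ for each $j$, and $X_0+\dots+X_r=(1,\dots,1)$.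

**Corollary 6.** For $1\le m\le k$ there are random $X_1,\dots,X_m$, each uniform on $\Sigma$, such that $X_1+\dots+X_m$ is uniform on $\Delta_m$.

*Proof of Corollary 6 from Theorem 5.* Take $K=k+1$, $a_1=\dots=a_m=1$, $a_0=k+1-m$. Then $\sum_{j\ge1}X_j=\mathbf 1-X_0$, and $x\mapsto\mathbf 1-x$ carries $u_{k+1-m}$ to $u_m$. $\square$

If $K=1$ in Theorem 5, then $P_{1,a_j}=\{a_j\}$, and $X_j=a_j$ works. From now on $K\ge2$. The plan: solve the case of two columns exactly, then resample two random columns at a time, forever. Each row, watched alone, performs a simple Markov chain whose only invariant law is the uniform one.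

## 6. Two columns: balanced uniform variables and Archimedes

Let $0\le\sigma\le2$ and $\ell=\min(\sigma,2-\sigma)$. The points $(s,s')\in[0,1]^2$ with $s+s'=\sigma$ form the segment $s\in[\max(0,\sigma-1),\min(1,\sigma)]$. If $\sigma\le1$, this is $[0,\sigma]$ and $\ell=\sigma$; if $\sigma\ge1$, it is $[\sigma-1,1]$ and $\ell=2-\sigma$. In both cases it equals $[\frac{\sigma-\ell}2,\frac{\sigma+\ell}2]$. So a uniform point of the segment is
$$\Big(\frac{\sigma+\tau}2,\frac{\sigma-\tau}2\Big),\qquad \tau \text{ uniform on }[-\ell,\ell]. \tag{5}$$
For a two-column matrix with row sums $\sigma_0,\dots,\sigma_r$ and rows given by (5), the column sums are $\frac12\sum\sigma_j\pm\frac12\sum\tau_j$. When $\sum\sigma_j=2$, both are $1$ exactly if $\sum\tau_j=0$. So we need uniform variables on given symmetric intervals that sum to zero. A necessary condition is visible: $\tau_0=-\sum_{i\ge1}\tau_i\le\sum_{i\ge1}\ell_i$, and $\tau_0$ comes arbitrarily close to $\ell_0$, so $\ell_0\le\sum_{i\ge1}\ell_i$, and likewise for every index. The next lemma says that these polygon inequalities suffice. It rests on Archimedes'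 hat-box theorem: if $e$ is uniform on the unit sphere $S^2\subset\mathbb R^3$ and $p\in\mathbb R^3$, then $\langle p,e\rangle$ is uniform on $[-|p|,|p|]$. (For $|p|=1$: with $\rho(y)=\sqrt{1-y^2}$, a zone of the sphere has area element $2\pi\rho\sqrt{1+\rho'^2}\,dy=2\pi\,dy$.) Intervals of length zero carry Dirac masses.

*Example.* For $\ell=(1,1,1)$ take three unit vectors $p_0,p_1,p_2$ in a plane of $\mathbb R^3$ at mutual angles $120^\circ$. They sum to $0$, so $\tau_j=\langle p_j,e\rangle$ are three variables uniform on $[-1,1]$ with sum $0$.

**Lemma 7.** If $\ell_0,\dots,\ell_r\ge0$ and $\ell_j\le\sum_{i\ne j}\ell_i$ for all $j$, there are random $\tau_0,\dots,\tau_r$ with $\tau_j$ uniform on $[-\ell_j,\ell_j]$ and $\sum_j\tau_j=0$. Their joint law can be chosen to depend on $\ell$ in a Borel way.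

*Proof.* **Step 1: a closed polygon with the given side lengths.** We find $p_j\in\mathbb R^3$ with $|p_j|=\ell_j$ and $\sum p_j=0$. If $r=0$, then $\ell_0\le0$, so $\ell_0=0$ and $p_0=0$. Let $r\ge1$ and, after relabeling, let $\ell_0$ be maximal. Consider the continuous map
$$(S^2)^r\to\mathbb R,\qquad(\omega_j)_{j\ge1}\mapsto\Big|\sum_{j\ge1}\ell_j\omega_j\Big|$$
on a connected space. With all $\omega_j$ equal it takes the value $\sum_{j\ge1}\ell_j\ge\ell_0$. It also takes a value at most $\ell_0$: let all $\omega_j=\pm\omega$ for a fixed $\omega$, and choose the signs one after the other, each opposite to the sign of the current partial sum $s$ (any sign if $s=0$). Each time the new partial sum has absolute value $\big||s|-\ell_j\big|\le\max(|s|,\ell_j)$, so the final one is at most $\max_{j\ge1}\ell_j\le\ell_0$. By the intermediate value theorem the map attains $\ell_0$. Put $p_j=\ell_j\omega_j$ for $j\ge1$ at such a point and $p_0=-\sum_{j\ge1}p_j$.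

**Step 2: a Borel choice of the polygon.** This is needed so that the law of $\tau$ may be used in a Markov kernel. Let $D$ be the set of admissible $\ell$, and $F(\ell)=\{p\in(\mathbb R^3)^{r+1}:|p_j|=\ell_j,\ \sum p_j=0\}$, a nonempty compact set. The Kuratowski–Ryll-Nardzewski theorem gives a Borel map $\ell\mapsto p(\ell)\in F(\ell)$ provided that $\{\ell\in D:F(\ell)\cap U\ne\emptyset\}$ is Borel for every open $U$. Write $U$ as a countable union of compact sets $T$. For each of them $\{\ell\in D:F(\ell)\cap T\neq\emptyset\}$ is the projection along the compact $T$ of the closed set $\{(\ell,p)\in D\times T:p\in F(\ell)\}$, hence closed in $D$. So the condition holds.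

**Step 3: project onto a random direction.** Let $e$ be uniform on $S^2$ and $\tau_j=\langle p_j(\ell),e\rangle$. By Archimedes $\tau_j$ is uniform on $[-\ell_j,\ell_j]$, and $\sum\tau_j=\langle\sum p_j,e\rangle=0$. As $(\ell,e)\mapsto\tau$ is Borel, the law of $\tau$ depends on $\ell$ in a Borel way. $\square$

**Lemma 8.** If $\sigma_j\ge0$, $\sum_{j=0}^r\sigma_j=2$ and $\ell_j=\min(\sigma_j,2-\sigma_j)$, then $\ell_j\le\sum_{i\ne j}\ell_i$ for all $j$.

*Proof.* If all $\sigma_i\le1$, then $\ell_i=\sigma_i$ and $\sum_{i\ne j}\ell_i=2-\sigma_j\ge1\ge\ell_j$. If some $\sigma_s>1$, the other $\sigma_i$ sum to $2-\sigma_s<1$. So $\ell_i=\sigma_i$ for $i\ne s$ and $\ell_s=2-\sigma_s=\sum_{i\ne s}\ell_i$. For $i\ne s$ this gives $\ell_i\le\ell_s\le\sum_{i'\ne i}\ell_{i'}$. $\square$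

With (5), Lemmas 7 and 8 are precisely Theorem 5 for $K=2$: apply them with $\sigma_j=a_j$.

## 7. One row: resampling two coordinates

Recall that a Markov kernel $G$ on a compact metric space assigns to each point $x$ a probability measure $G(x,\cdot)$, in a Borel way. A law $\mu$ is *invariant* if $\mu G=\mu$, where $\mu G$ is the law after one step started from $\mu$. The kernel is *Feller* if $G\varphi(x)=\int\varphi\,dG(x,\cdot)$ is continuous whenever $\varphi$ is.

**Definition (Gibbs kernel $G_a$ on $P_{K,a}$).** From $x$, pick a uniformly random pair $i<i'$ of coordinates and $t$ uniform in $[-1,1]$. With $\sigma=x_i+x_{i'}$ and $\ell=\min(\sigma,2-\sigma)$, replace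
$$(x_i,x_{i'})\ \to\ \Big(\frac{\sigma+t\ell}2,\frac{\sigma-t\ell}2\Big).$$

*Example.* For $K=2$ there is one pair, and one step from any point gives a uniform point of the segment $P_{2,a}$.

By (5) the new pair is a uniform point of the segment of pairs in $[0,1]^2$ with sum $\sigma$. For a fixed pair and fixed $t$ the new point depends continuously on $x$, so $G_a$ is Feller by dominated convergence.

**The uniform law is invariant.** If $a\in\{0,K\}$, then $P_{K,a}$ is a point. If $0<a<K$, then $P_{K,a}$ has dimension $K-1$, and $u_a$ is normalized Lebesgue measure in the coordinates other than $x_{i'}$. By Fubini, conditionally on all coordinates except $x_i,x_{i'}$, the pair $(x_i,x_{i'})$ is uniform on the segment of pairs in $[0,1]^2$ with the prescribed sum. Resampling it uniformly on that segment does not change the law.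

**Lemma 9.** $u_a$ is the only invariant probability measure of $G_a$.

*Proof.* The purpose is to show that two copies of the chain, driven by the same randomness, get strictly closer on average. Let $\mu,\mu'$ be invariant. Among all couplings $(x,x')$ of $\mu$ and $\mu'$ choose one minimizing $E\|x-x'\|_1$. It exists because the set of couplings is weakly compact and the functional is weakly continuous. Apply one step to both points, using the same pair $i<i'$ and the same $t$. By invariance the new pair is again a coupling of $\mu$ and $\mu'$.

Write $\Delta=x-x'$, $\Delta\sigma=\Delta_i+\Delta_{i'}$ and $\Delta\ell=\ell-\ell'$. The function $s\mapsto\min(s,2-s)$ is $1$-Lipschitz, so $|t\Delta\ell|\le|\Delta\sigma|$. Using $\frac{|A+B|+|A-B|}2=\max(|A|,|B|)$, the new differences in the two coordinates satisfy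
$$\Big|\frac{\Delta\sigma+t\Delta\ell}2\Big|+\Big|\frac{\Delta\sigma-t\Delta\ell}2\Big|=\max(|\Delta\sigma|,|t\Delta\ell|)=|\Delta_i+\Delta_{i'}|\le|\Delta_i|+|\Delta_{i'}|,$$
with strict inequality if $\Delta_i$ and $\Delta_{i'}$ have opposite signs. The other coordinates do not change. If $x\ne x'$, then $\sum_i\Delta_i=a-a=0$ shows that some coordinate of $\Delta$ is positive and some is negative, and this pair is picked with positive probability. So if $P(x\ne x')>0$, the new coupling has strictly smaller expected $\ell^1$-distance, contradicting minimality. Hence $x=x'$ almost surely and $\mu=\mu'$. As $u_a$ is invariant, it is the only one. $\square$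

## 8. All rows at once: proof of Theorem 5

Let $K\ge2$, and let $\mathcal M$ be the compact set of nonnegative $(r+1)\times K$ matrices $(x_{ji})$ with row sums $a_0,\dots,a_r$ and all column sums $1$. It contains the matrix with entries $a_j/K$. All entries are at most $1$, so row $j$ lies in $P_{K,a_j}$.

**Step 1: a kernel on matrices that moves every row by its Gibbs kernel.** From $(x_{ji})\in\mathcal M$ pick a uniformly random pair of columns $i<i'$. Put $\sigma_j=x_{ji}+x_{ji'}$ and $\ell_j=\min(\sigma_j,2-\sigma_j)$. Since two columns sum to $2$, we have $\sum_j\sigma_j=2$. By Lemma 8 the polygon inequalities hold, so we may take $(\tau_j)$ from Lemma 7 and replace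
$$x_{ji}\to\frac{\sigma_j+\tau_j}2,\qquad x_{ji'}\to\frac{\sigma_j-\tau_j}2\qquad(0\le j\le r).$$
Entries stay nonnegative because $|\tau_j|\le\ell_j\le\sigma_j$. Row sums are preserved. The two new columns sum to $\frac12\sum_j\sigma_j\pm\frac12\sum_j\tau_j=1$. Together with the Borel dependence in Lemma 7, this defines a Markov kernel $Q$ on $\mathcal M$. Given the matrix and the pair, $\tau_j$ is uniform on $[-\ell_j,\ell_j]$, so row $j$ alone makes exactly one step of $G_{a_j}$, whatever the other rows are. Hence, if the matrix runs with $Q$ from $M_0$, the law of row $j$ after $s$ steps is $\delta_{y}G_{a_j}^s$, where $y$ is row $j$ of $M_0$.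

**Step 2: pass to a limit in which all rows are uniform.** Fix $M_0\in\mathcal M$ and let $\nu$ be a weak subsequential limit of $\nu_N=\frac1N\sum_{s<N}\delta_{M_0}Q^s$. We do not claim that $\nu$ is $Q$-invariant: the selection in Lemma 7 is only Borel, so $Q$ need not be Feller. We only need the rows. The $j$-th row marginal of $\nu_N$ is $\mu_N=\frac1N\sum_{s<N}\delta_yG_{a_j}^s$, and
$$\mu_NG_{a_j}-\mu_N=\frac1N\big(\delta_yG_{a_j}^N-\delta_y\big)\to0\quad\text{in total variation.}$$
For continuous $\varphi$ the function $G_{a_j}\varphi$ is continuous. So along the subsequence the limit $\mu$ of $\mu_N$ satisfies $\int G_{a_j}\varphi\,d\mu=\int\varphi\,d\mu$; that is, $\mu$ is $G_{a_j}$-invariant. By Lemma 9, $\mu=u_{a_j}$.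

So the rows $X_0,\dots,X_r$ of a $\nu$-random matrix are uniform on $P_{K,a_0},\dots,P_{K,a_r}$, and their sum is $(1,\dots,1)$ because $\nu$ lives on $\mathcal M$. $\blacksquare$

## 9. The inequality on one simplex

**Proposition 10.** Let $S\subset C$ be a $k$-simplex with vertices $v_0,\dots,v_k$. Let $g_1,\dots,g_n:C\to\mathbb R$ be bounded Borel, $\bar g=\frac1n\sum g_i$, and let $L$ be affine with $g_i(v_l)\ge L(v_l)$ for all $i,l$. Then
$$\int_S g_1*\dots*g_n-\bar g\ \ge\ c_{k,n}\int_SL-\bar g.$$

There is no sign condition on $L-\bar g$ inside $S$.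

*Proof.* Write $v(x)=\sum_lx_lv_l$ for $x\in\Sigma$.

**Step 1: a uniform point of $S$ written as an average of vertices and uniform points.** Choose $m\in\{1,\dots,k\}$ with the law in Proposition 4. Given $m$, choose $\alpha$ uniformly among the vectors in $\mathbb Z_{\ge0}^{k+1}$ with sum $n-m$ and, independently of $\alpha$, choose $(X_1,\dots,X_m)$ as in Corollary 6. Set
$$\Lambda=\frac1n(\alpha+X_1+\dots+X_m),\qquad Z=v(\Lambda).$$
Given $\alpha$, the point $\Lambda$ is uniform on the cell $\frac1n(\alpha+\Delta_m)$. By Section 4 the cells tile $\Sigma$ and are chosen with probability equal to their relative volume. So $\Lambda$ is uniform on $\Sigma$, and $Z$ is uniform on $S$. Let $p_1,\dots,p_n$ be the list of $\alpha_l$ copies of $v_l$ for $0\le l\le k$, followed by $v(X_1),\dots,v(X_m)$. These are $n$ points of $S\subset C$ with average $Z$.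

**Step 2: feed the list into the sup-convolution.** The functions $g_i$ may differ, so we average over the order. For a permutation $\pi$ of $\{1,\dots,n\}$ we have $(g_1*\dots*g_n)(Z)\ge\frac1n\sum_ig_i(p_{\pi(i)})$. Averaged over all $\pi$, $g_i(p_{\pi(i)})$ becomes $\frac1n\sum_jg_i(p_j)$, so
$$(g_1*\dots*g_n)(Z)\ \ge\ \frac1n\sum_{j=1}^n\bar g(p_j)\ \ge\ \frac1n\Big(\sum_l\alpha_lL(v_l)+\sum_{j=1}^m\bar g(v(X_j))\Big),$$
where we used $\bar g(v_l)\ge L(v_l)$. As $L$ is affine, $L(Z)=\frac1n\big(\sum_l\alpha_lL(v_l)+\sum_jL(v(X_j))\big)$, so the right side equals $L(Z)-\frac1n\sum_{j=1}^m(L-\bar g)(v(X_j))$.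

**Step 3: take expectations.** Given $m$, each $v(X_j)$ is uniform on $S$, like $Z$. Hence $E\sum_{j=1}^m(L-\bar g)(v(X_j))=E[m]\,E(L-\bar g)(Z)$. Subtracting $E\bar g(Z)$ and using (4), we obtain
$$E\,(g_1*\dots*g_n-\bar g)(Z)\ \ge\ \Big(1-\frac{E[m]}n\Big)E(L-\bar g)(Z)=c_{k,n}\,E(L-\bar g)(Z).$$
Multiply by $|S|$. $\square$

## 10. Gluing simplices along an upper hull: proof of Theorem 1

To use Proposition 10 on a general $C$, we cut $C$ into simplices on which an approximation to the hull is affine and touches the function at the vertices.

For a finite $W\subset\mathbb R^k$ whose hull $P=\operatorname{conv}W$ has nonempty interior, and heights $\eta:W\to\mathbb R$, let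
$$L_{W,\eta}(x)=\max\Big\{\sum_w\lambda_w\eta(w):\ \lambda_w\ge0,\ \sum_w\lambda_w=1,\ \sum_w\lambda_ww=x\Big\}\qquad(x\in P).$$

*Example.* Let $W$ be the four corners of the unit square, with height $\theta$ at $(1,1)$ and $0$ at the others. Then $L_{W,\eta}(x,y)$ is the maximum of $\theta\lambda$, where $\lambda$ is the weight of $(1,1)$. That weight is at most $\min(x,y)$, and for $y\le x$ this is attained by $y(1,1)+(x-y)(1,0)+(1-x)(0,0)$, symmetrically for $x\le y$. So for $\theta>0$ we get $\theta\min(x,y)$: two triangles along the diagonal through the raised corner, both containing that corner. The weight is at least $\max(0,x+y-1)$, because $x+y\le1+\lambda$. This is attained by $x(1,0)+y(0,1)+(1-x-y)(0,0)$ if $x+y\le1$, and by $(x+y-1)(1,1)+(1-y)(1,0)+(1-x)(0,1)$ if $x+y\ge1$. So for $\theta<0$ we get $\theta\max(0,x+y-1)$ and the other diagonal. For $\theta=0$ the only cell is the whole square, and one still has to triangulate it.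

**Lemma 11.** There are finitely many distinct affine functions $L_1,\dots,L_s$ with $L_{W,\eta}=\min_iL_i$ on $P$, such that the cells $P_i=\{x\in P:L_{W,\eta}(x)=L_i(x)\}$ are $k$-dimensional polytopes that cover $P$ and have disjoint interiors. Every vertex $w$ of a cell lies in $W$ and satisfies $L_{W,\eta}(w)=\eta(w)$. Moreover each cell can be cut into $k$-simplices with disjoint interiors, whose vertices are vertices of that cell.

*Proof.* **Step 1: the cells.** Let $H=\{(x,y):x\in P,\ y\le L_{W,\eta}(x)\}$. By definition of $L_{W,\eta}$,
$$H=\operatorname{conv}\{(w,\eta(w)):w\in W\}+\{0\}\times(-\infty,0].$$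
This is a polyhedron of dimension $k+1$, hence the intersection of the half-spaces given by its facets. Since $H$ is unbounded downward, these have the form $y\le L_i(x)$ with $L_i$ affine, or are conditions on $x$ alone; at least one is of the first kind, since $L_{W,\eta}$ is finite. So $L_{W,\eta}=\min_iL_i$ on $P$, and the cells cover $P$. The facet $F_i=\{(x,L_i(x)):x\in P_i\}$ has dimension $k$ and projects bijectively to $P_i$, so $P_i$ is a $k$-dimensional polytope. Two distinct affine functions agree at most on a hyperplane, so the interiors of the cells are disjoint.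

**Step 2: the vertices.** If $w$ is a vertex of $P_i$, then $(w,L_i(w))$ is a vertex of the face $F_i$, hence of $H$. A vertex of the sum in Step 1 has zero component in the ray and is a vertex of the polytope, so it is one of the points $(w',\eta(w'))$. Hence $w\in W$ and $L_{W,\eta}(w)=L_i(w)=\eta(w)$.

**Step 3: triangulating a polytope $R$ with its own vertices.** Induct on the dimension; a point, or a segment, is clear. Fix a vertex $v$ of $R$, triangulate the facets of $R$ not containing $v$, and take the cones from $v$ over the resulting simplices. They cover $R$: from $x\ne v$ follow the ray from $v$ through $x$ to its last point $y$ in $R$. Some facet inequality is tight at $y$ and violated beyond, so it is not constant along the ray, and its facet contains $y$ but not $v$. Conversely, if a point $y'$ of the ray in $R$ lies on a facet not containing $v$, that inequality is strict at $v$, tight at $y'$ and violated beyond, so $y'=y$. Hence a point lies in the interiors of two different cones only if its exit point $y$ lies in the relative interiors of two different simplices in the boundary.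 For two simplices in one facet this is impossible by induction. For two different facets, the exit point would lie in the relative interior of both, which is impossible too. So the interiors are disjoint. $\square$

*Proof of Theorem 1.* Let $h=\min_if_i$. For finite $W\subset C$ with $P=\operatorname{conv}W$ of nonempty interior write $L_W=L_{W,h|_W}$. By (1), $L_W\le\operatorname{co}(h)$ on $P$.

**Step 1: the inequality with $L_W$ in place of the hull.** We first replace the $f_i$ by Borel functions, so that Proposition 10 applies. Each $f_i$ agrees off a Borel null set with a Borel function. Let $g_i$ be this function off the null set and off $W$, let $g_i=\inf f_i$ on the rest of the null set, and $g_i=f_i$ on $W$. Then $g_i$ is bounded Borel, $g_i\le f_i$, $g_i=f_i$ almost everywhere and on $W$. So $f_1*\dots*f_n\ge g_1*\dots*g_n$, and the latter is measurable. By Lemma 11, $P$ is a union of simplices $S$ with disjoint interiors, on each of which $L_W$ is affine and equals $h\le f_i=g_i$ at the vertices. Summing Proposition 10 over these simplices, with $\bar g=\bar f$ almost everywhere, we get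
$$\int_Pg_1*\dots*g_n-\bar f\ \ge\ c_{k,n}\int_PL_W-\bar f.$$
On $C\setminus P$ we use $f_1*\dots*f_n\ge\bar f$. So the measurable function equal to $g_1*\dots*g_n$ on $P$ and to $\bar f$ on $C\setminus P$ lies below $f_1*\dots*f_n$, and
$$\int_Cf_1*\dots*f_n-\bar f\ \ge\ c_{k,n}\int_PL_W-\bar f. \tag{6}$$

**Step 2: let $W$ grow until $L_W$ reaches $\operatorname{co}(h)$.** Let $q_1,q_2,\dots$ be dense in $\operatorname{int}C$. For all $i,s\ge1$ fix, by (1), a finite convex combination representing $q_i$ whose $h$-value is at least $\operatorname{co}(h)(q_i)-\frac1s$. Let $W_N$ be the finite set of all points used for $i,s\le N$, and $P_N=\operatorname{conv}W_N\ni q_1,\dots,q_N$. The $P_N$ increase. Their union contains $\operatorname{conv}\{q_i\}$, which contains $\operatorname{int}C$: a point of $\operatorname{int}C$ is interior to a small simplex in $\operatorname{int}C$, and remains in it after the vertices are moved slightly to points $q_i$. In particular $P_N$ has nonempty interior for large $N$.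

At each point of $\operatorname{int}C$ the values $L_{W_N}$ are defined for large $N$ and increase with $N$, since more combinations are allowed. Their limit $L_\infty$ is concave, as a pointwise limit of concave functions, and $L_\infty\le\operatorname{co}(h)$. For $N\ge i$ we have $L_{W_N}(q_i)\ge\operatorname{co}(h)(q_i)-\frac1N$, so $L_\infty(q_i)=\operatorname{co}(h)(q_i)$. Both functions are finite and concave, hence continuous, on $\operatorname{int}C$, and they agree on a dense set. So $L_\infty=\operatorname{co}(h)$ on $\operatorname{int}C$.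

**Step 3: pass to the limit in (6).** Put $W=W_N$. Since $|L_{W_N}|\le\sup|h|$ and $\partial C$ is a null set, bounded convergence gives
$$\int_Cf_1*\dots*f_n-\bar f\ \ge\ c_{k,n}\int_C\operatorname{co}(h)-\bar f.\qquad\blacksquare$$

With $f_1=\dots=f_n=f$ this is (2) for all $k,n\ge1$.

## 11. Equality on simplices and sharpness on every convex body

For $z$ in a simplex with barycentric coordinates $\lambda_0,\dots,\lambda_k$ put
$$m(z)=n-\sum_l\lfloor n\lambda_l\rfloor=\sum_l\{n\lambda_l\}\le n.$$
If $z$ is uniform in the simplex, $m(z)$ has the law of $m$ in Section 4, so by (4) the mean of $1-m(z)/n$ over the simplex is $c_{k,n}$.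

**Equality on a simplex.** Let $C$ be a simplex, $f=0$ at its vertices and $f=-1$ elsewhere. By (1), $\operatorname{co}(f)=0$, so $\int_C\operatorname{co}(f)-f=|C|>0$. Let $z=\frac1n\sum x_i$ with $x_i\in C$, where $b_l$ of the $x_i$ equal $v_l$. Barycentric coordinates are nonnegative on $C$, so $n\lambda_l\ge b_l$, and $b_l\le\lfloor n\lambda_l\rfloor$ since $b_l$ is an integer. Hence at least $n-\sum_l\lfloor n\lambda_l\rfloor=m(z)$ of the $x_i$ are not vertices. So $f^{*n}(z)\le-m(z)/n$, and
$$\int_Cf^{*n}-f\ \le\ \int_C1-\frac{m(z)}n\,dz=c_{k,n}|C|=c_{k,n}\int_C\operatorname{co}(f)-f.$$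
Theorem 1 gives the reverse inequality, so equality holds.

For general $C$ this $f$ makes no sense, and other points of $C$ could help: they can have negative barycentric coordinates with respect to the simplex at hand. We prevent this by making the hull strictly break from one simplex to the next and using a depth $\delta$ so small that the competing points are forced to stay near the simplex.

**Step 1: a strictly broken hull on a polytope.** Let $P\subset C$ be a polytope with nonempty interior and vertex set $W$. Choose heights $\eta:W\to\mathbb R$ such that whenever $k+2$ distinct points of $W$ include $k+1$ affinely independent ones, their lifts $(w,\eta(w))$ do not all lie on the graph of one affine function. Each such condition excludes a proper linear subspace of $\mathbb R^W$, and there are finitely many. So such $\eta$ exist. Let $q=L_{W,\eta}$ on $P$. By Lemma 11, the vertices of a cell lie in $W$, their lifts lie on the graph of one affine function, and they contain $k+1$ affinely independent points. So there are no more than $k+1$ of them, and each cell is a $k$-simplex $S$. Let $L_S$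 be its affine function. Then
$$q=\min_SL_S\ \text{ on }P,\qquad\{x\in P:L_S(x)=q(x)\}=S.$$
A point of $W$ is an extreme point of $P$, so if it lies in $S$ it is a vertex of $S$: the points of $W$ in $S$ are precisely the vertices of $S$. Also its only representation as a convex combination of $W$ is the trivial one, so $q=\eta$ on $W$.

**Step 2: extend to $C$ and define $f$.** Put
$$\tilde q(x)=\min_SL_S(x)-\operatorname{dist}(x,P)\qquad(x\in C).$$
It is concave and continuous, $\tilde q=q$ on $P$, and $\tilde q\le L_S$ for each $S$. If $L_S(x)=\tilde q(x)$, then $\operatorname{dist}(x,P)=0$ and $L_S(x)=\min_{S'}L_{S'}(x)=q(x)$. So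
$$\{x\in C:L_S(x)=\tilde q(x)\}=S. \tag{7}$$
For $\delta>0$ let $f=q$ on $W$ and $f=\tilde q-\delta$ on $C\setminus W$. Then $f\le\tilde q$, and $\tilde q$ is concave, so $f\le\operatorname{co}(f)\le\tilde q$. For $x\in S$ the combination of the vertices of $S$ gives $\operatorname{co}(f)(x)\ge L_S(x)=q(x)$, so $\operatorname{co}(f)=q$ on $P$. Since $W$ is null,
$$\int_C\operatorname{co}(f)-f\ \ge\ \int_Pq-f=\delta|P|. \tag{8}$$
Concavity of $\tilde q\ge f$ also gives $f^{*n}\le\tilde q$, hence $f^{*n}-f\le\delta$ off $W$.

**Step 3: competing points are close to $S$.** Let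
$$\rho(\delta)=\max_S\max\{\operatorname{dist}(x,S):x\in C,\ (L_S-\tilde q)(x)\le n\delta\}.$$
Then $\rho(\delta)\to0$ as $\delta\to0$. Otherwise for some $S$ and $\varepsilon>0$ there are $\delta_j\to0$ and $x_j\in C$ with $(L_S-\tilde q)(x_j)\le n\delta_j$ and $\operatorname{dist}(x_j,S)\ge\varepsilon$. A limit point $x$ satisfies $(L_S-\tilde q)(x)\le0$, so $x\in S$ by (7), while $\operatorname{dist}(x,S)\ge\varepsilon$, a contradiction. Let $B$ be a common Lipschitz constant of the affinely extended barycentric coordinates of all the $S$. From now on $\delta$ is so small that $\rho(\delta)<\operatorname{dist}(w,S)$ for all $S$ and all $w\in W\setminus S$.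

**Step 4: the count of vertices survives.** *Claim.* If $z\in S$ has barycentric coordinates $\lambda_l$ with $\{n\lambda_l\}+nB\rho(\delta)<1$ for all $l$, then $f^{*n}(z)\le q(z)-\delta m(z)/n$.

*Proof.* Suppose $z=\frac1n\sum x_i$ with $x_i\in C$ and $\frac1n\sum f(x_i)>q(z)-\delta m(z)/n\ge q(z)-\delta$. As $q(z)=L_S(z)=\frac1n\sum L_S(x_i)$, we get $\frac1n\sum(L_S-f)(x_i)<\delta$. All terms are nonnegative, since $f\le\tilde q\le L_S$. So $(L_S-\tilde q)(x_i)\le(L_S-f)(x_i)<n\delta$, and $\operatorname{dist}(x_i,S)\le\rho(\delta)$ for all $i$. By the choice of $\delta$, every $x_i$ that belongs to $W$ lies in $S$, and is a vertex of $S$ by Step 1.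

Let $b_l$ of the $x_i$ equal the vertex $v_l$. The $l$-th barycentric coordinate is nonnegative on $S$, hence at least $-B\rho(\delta)$ at every $x_i$. Adding these coordinates over $i$ gives $n\lambda_l\ge b_l-nB\rho(\delta)$, so
$$b_l\le n\lambda_l+nB\rho(\delta)<\lfloor n\lambda_l\rfloor+1,$$
that is, $b_l\le\lfloor n\lambda_l\rfloor$. Hence at least $m(z)$ of the $x_i$ lie outside $W$, where $f=\tilde q-\delta\le L_S-\delta$. At the others $f\le L_S$. Therefore $\frac1n\sum f(x_i)\le L_S(z)-\delta m(z)/n=q(z)-\delta m(z)/n$, a contradiction. $\square$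

**Step 5: compare the two integrals.** Let $\varepsilon(\delta)$ be the measure of the set of $z\in P$ to which the Claim does not apply. Inside each $S$ these are points with some $\{n\lambda_l\}\ge1-nB\rho(\delta)$. No point has $\{n\lambda_l\}\ge1$, so $\varepsilon(\delta)\to0$ as $\delta\to0$. Where the Claim applies (and off $W$), $f^{*n}-f\le\delta(1-m(z)/n)$; elsewhere off $W$, $f^{*n}-f\le\delta$. Since $1-m(z)/n\ge0$ has mean $c_{k,n}$ on each $S$,
$$\int_Cf^{*n}-f\ \le\ \delta\big(c_{k,n}|P|+\varepsilon(\delta)+|C\setminus P|\big).$$
With (8) it follows that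
$$\limsup_{\delta\to0}\frac{\int_Cf^{*n}-f}{\int_C\operatorname{co}(f)-f}\ \le\ \frac{c_{k,n}|P|+|C\setminus P|}{|P|}.$$
If (2) holds on $C$ for all $f$ with some constant $c'$ in place of $c_{k,n}$, then $c'$ is at most the right side, for every $P$. Choose polytopes $P\subset C$ with $|P|\to|C|$; the right side tends to $c_{k,n}$, so $c'\le c_{k,n}$. This proves Theorem 2. $\blacksquare$
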